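\title{A small dense subspace of $2^{\omega_2}$ whose $\sigma$-discrete subsets are nowhere dense}

\begin{abstract}
We prove in ZFC that the Cantor cube $2^{\omega_2}$ has a dense subspace of size $\aleph_1$ all of whose $\sigma$-discrete subsets are nowhere dense. The proof splits according to the Continuum Hypothesis. If it fails, we build a hereditarily Lindel\"of example from an L-space. If it holds, we build an example in which every meager subset is nowhere dense. We also discuss for which other weights $\kappa$ the cube $2^\kappa$ has such a subspace.
\end{abstract}

\section{The problem and the results}\label{sec:intro}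

For a set $I$, the \emph{Cantor cube} $2^I$ is the product of $I$ copies of the discrete space $2=\{0,1\}$. A subset of a topological space is \emph{discrete} if it is discrete in the subspace topology, and \emph{$\sigma$-discrete} if it is a union of countably many discrete subsets. A subset is \emph{nowhere dense} if its closure has empty interior, and \emph{meager} if it is a union of countably many nowhere dense subsets. A space is \emph{d-separable} if it has a dense $\sigma$-discrete subset.

Countable sets are $\sigma$-discrete, being countable unions of singletons, so separable spaces are d-separable. Metric spaces are d-separable as well: for each $n\ge1$ a maximal set of points at mutual distance at least $1/n$ is discrete, and the union of these sets is dense. So are all Cantor cubes.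

\begin{example}\label{ex:finite-support}
Let $S_n\subseteq 2^I$ be the set of points with exactly $n$ coordinates equal to $1$. If $y\in S_n$, then $y$ is the only point of $S_n$ that equals $1$ at the $n$ coordinates where $y$ does, so $S_n$ is discrete. The union $\bigcup_n S_n$ is dense, because any assignment of values to finitely many coordinates can be extended by zeros.
\end{example}

A subspace of a metric space is again a metric space, hence d-separable. For Cantor cubes it is natural to ask whether d-separability passes at least to dense subspaces, and how small a dense subspace can be in which it fails everywhere. The following problem comes from Dias and Soukup \cite{DS}.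

\begin{quote}
\emph{Is there, in ZFC, a dense subspace $Y\subseteq 2^{\omega_2}$ of size $\aleph_1$ all of whose $\sigma$-discrete subsets are nowhere dense?}
\end{quote}

Since $Y$ is dense, it does not matter whether ``nowhere dense'' is read in $Y$ or in the cube (Lemma~\ref{lem:nwd}). Both cardinals in the problem are extreme. The size $\aleph_1$ is the least possible, since a countable $Y$ is itself $\sigma$-discrete. The weight $\aleph_2$ is the largest for which ZFC could give a positive answer: a dense subset of $2^\kappa$ of size $\aleph_1$ forces $\kappa\le 2^{\aleph_1}$ (Lemma~\ref{lem:cube}(e)), and $2^{\aleph_1}=\aleph_2$ under the Generalized Continuum Hypothesis.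

There are two natural ways to keep $\sigma$-discrete sets small. The first is to make $Y$ \emph{hereditarily Lindel\"of}, which means that every open cover of every subspace has a countable subcover. Then discrete subsets are countable, and it remains to make countable sets nowhere dense. The second starts from the fact that discrete subsets of an infinite-dimensional cube are nowhere dense, so $\sigma$-discrete sets are meager, and it suffices to make meager sets nowhere dense. Both ways depend on the value of $\mathfrak c=2^{\aleph_0}$. The second is impossible under Martin's axiom $\mathrm{MA}_{\aleph_1}$ (Proposition~\ref{prop:MA}). The first, as carried out here, reaches only weights up to $\mathfrak c$, which falls short of $\aleph_2$ under the Continuum Hypothesis (CH). One might therefore guess that the problem is independent of ZFC. It is not, because the first way works when CH fails and the second works when CH holds.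

\begin{theorem}\label{thm:main}
ZFC proves that there is a dense $Y\subseteq 2^{\omega_2}$ with $|Y|=\aleph_1$ all of whose $\sigma$-discrete subsets are nowhere dense.
\end{theorem}

The two cases are covered by the following theorems, proved in Sections~\ref{sec:HL} and~\ref{sec:meager}.

\begin{theorem}\label{thm:HL}
Assume $\aleph_1<\mathfrak c$ and $\aleph_1\le\kappa\le\mathfrak c$. There is a dense hereditarily Lindel\"of subspace $Y\subseteq 2^\kappa$ with $|Y|=\aleph_1$ in which every countable subset is nowhere dense. Hence all $\sigma$-discrete subsets of $Y$ are countable and nowhere dense.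
\end{theorem}

\begin{theorem}\label{thm:meager}
Let $\lambda,\kappa$ be infinite cardinals with $\lambda^{\aleph_0}=\lambda$ and $\kappa^{\aleph_0}=\kappa\le 2^\lambda$. There is a dense $Y\subseteq 2^\kappa$ with $\aleph_1\le|Y|\le\lambda$ such that every countable union of nowhere dense subsets of $Y$ is nowhere dense. Hence all $\sigma$-discrete subsets of $Y$ are nowhere dense.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorems~\ref{thm:HL} and~\ref{thm:meager}]
If CH fails, then $\aleph_1<\aleph_2\le\mathfrak c$, and Theorem~\ref{thm:HL} applies with $\kappa=\aleph_2$. If CH holds, then $\aleph_1^{\aleph_0}=\aleph_1$ and $\aleph_2^{\aleph_0}=\aleph_2$ by Lemma~\ref{lem:arith}(b) below, and $\aleph_2\le 2^{\aleph_1}$ by Cantor's theorem. So Theorem~\ref{thm:meager} applies with $\lambda=\aleph_1$ and $\kappa=\aleph_2$, and it gives $|Y|=\aleph_1$.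
\end{proof}

Section~\ref{sec:prelim} collects the facts about cubes and cardinals that the proofs use. Section~\ref{sec:weights} treats weights other than $\aleph_2$ and the limits of the two constructions.

\section{Cantor cubes and cardinal arithmetic}\label{sec:prelim}

All spaces are $T_1$. An ordinal is the set of smaller ordinals, cardinals are initial ordinals, and $\aleph_n=\omega_n$. ``Countable'' includes ``finite.'' In an inequality between cardinals, $2^\lambda$ is the cardinal power; elsewhere $2^I$ is the cube. A bijection $I\to J$ induces a homeomorphism $2^I\cong 2^J$, so we may prove a statement about $2^\kappa$ for any index set of size $\kappa$.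

For a finite partial function $s$ from $I$ to $2$ let $[s]=\{y\in 2^I: y\supseteq s\}$. These \emph{basic sets} are nonempty and clopen, and they form a base. Thus $Y\subseteq 2^I$ is dense if and only if it meets every $[s]$. For $c\subseteq a$ we write $x|_c$ for the restriction of $x\in 2^a$ to $c$. The cube $2^\emptyset$ has one point.

\begin{lemma}\label{lem:nwd}
Let $Y$ be dense in a space $T$ and let $S\subseteq Y$. Then $S$ is nowhere dense in $Y$ if and only if it is nowhere dense in $T$.
\end{lemma}

\begin{proof}
Closures are taken in $T$. The nonempty open subsets of $Y$ are the sets $W\cap Y$ with $W$ nonempty and open in $T$, and the closure of $S$ in $Y$ is $\overline S\cap Y$. If $W\subseteq\overline S$, then $W\cap Y\subseteq\overline S\cap Y$. Conversely, if $W\cap Y\subseteq\overline S$, then $W\subseteq\overline{W\cap Y}\subseteq\overline S$ by the density of $Y$.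
\end{proof}

In particular, a dense $Y\subseteq 2^I$ whose countable subsets are all nowhere dense is uncountable, since $Y$ is not nowhere dense in itself. A space is \emph{ccc} if every family of pairwise disjoint nonempty open sets is countable.

\begin{lemma}\label{lem:cube}
Let $I$ be an infinite set.
\begin{enumerate}
\item[(a)] If $b\subseteq I$ is infinite, then $\{y\in 2^I: y|_b\equiv 0\}$ is closed and nowhere dense.
\item[(b)] Every discrete subset of $2^I$ is nowhere dense.
\item[(c)] The cube $2^I$ and all its dense subspaces are ccc.
\item[(d)] If $c\subseteq a$ are any sets and $O\subseteq 2^c$ is dense and open, then $\{x\in 2^a:x|_c\in O\}$ is dense and open in $2^a$.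
\item[(e)] If $Y\subseteq 2^I$ is dense, then $|I|\le 2^{|Y|}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The set is an intersection of clopen sets. It contains no $[s]$, because some $i\in b$ lies outside the domain of $s$, and $[s]$ has a point with value $1$ at $i$.

(b) Let $D$ be discrete and suppose that $U$, the interior of $\overline D$, is nonempty. Then $U$ meets $D$, say in $d$. Choose an open $V$ with $d\in V\subseteq U$ and $V\cap D=\{d\}$. Since $V$ is open and contained in $\overline D$, we get $V\subseteq\overline{V\cap D}=\{d\}$. So $d$ is isolated in $2^I$. This is impossible, since every basic set is infinite.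

(c) It suffices to bound families of pairwise disjoint basic sets. Suppose $[s_1],\dots,[s_m]$ are pairwise disjoint and each $s_j$ has a domain of size $k$. Let $e$ be the union of the domains. Each $s_j$ has $2^{|e|-k}$ extensions in $2^e$, and no element of $2^e$ extends two of the $s_j$. So $m\cdot 2^{|e|-k}\le 2^{|e|}$, that is, $m\le 2^k$. A disjoint family therefore has finitely many members for each $k$. Now let $Y$ be dense. If $W,W'$ are open in $2^I$ and $W\cap Y$, $W'\cap Y$ are disjoint, then the open set $W\cap W'$ misses $Y$ and is empty. Hence $Y$ is ccc.

(d) The set is open because restriction is continuous. Given a basic set $[s]$ of $2^a$, pick $u\in O$ that agrees with $s$ on $c\cap\operatorname{dom}s$. Then $u\cup s$ is a function, and any $x\in 2^a$ extending it lies in $[s]$ and has $x|_c=u\in O$.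

(e) For $i\ne j$ in $I$, density gives $y\in Y$ with $y(i)=0$ and $y(j)=1$. So $i\mapsto\{y\in Y:y(i)=0\}$ is an injection of $I$ into the power set of $Y$.
\end{proof}

A $G_\delta$ set is a countable intersection of open sets; if it is dense, so is each of these open sets. By the Baire category theorem, a countable intersection of dense open subsets of a compact Hausdorff space, such as $2^a$, is dense.

\begin{lemma}\label{lem:arith}
\begin{enumerate}
\item[(a)] If $\mu$ is infinite and $\mu^{\aleph_0}=\mu$, then $\mu\ge\mathfrak c$ and every countable subset of $\mu$ is bounded in $\mu$.
\item[(b)] Under CH, $\aleph_n^{\aleph_0}=\aleph_n$ for $1\le n<\omega$.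
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $\mathfrak c=2^{\aleph_0}\le\mu^{\aleph_0}=\mu$. K\"onig's theorem states that $\mu^{\operatorname{cf}\mu}>\mu$, where $\operatorname{cf}\mu$ is the least size of an unbounded subset of $\mu$. So $\operatorname{cf}\mu=\omega$ would give $\mu^{\aleph_0}>\mu$.

(b) For $n=1$, CH gives $\aleph_1^{\aleph_0}=\mathfrak c^{\aleph_0}=\mathfrak c=\aleph_1$. The inductive step is an instance of Hausdorff's formula. The successor cardinal $\omega_{n+1}$ is regular and uncountable, so each function $\omega\to\omega_{n+1}$ has its range in some $\delta<\omega_{n+1}$. Hence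
\[
\aleph_{n+1}^{\aleph_0}\le\sum_{\delta<\omega_{n+1}}|\delta|^{\aleph_0}\le\aleph_{n+1}\cdot\aleph_n^{\aleph_0}=\aleph_{n+1}.\qedhere
\]
\end{proof}

\section{A hereditarily Lindel\"of example}\label{sec:HL}

We use two theorems of ZFC.
\begin{itemize}
\item (Hewitt--Marczewski--Pondiczery) A product of at most $\mathfrak c$ separable spaces is separable.
\item (Moore \cite{Moore}) There is an \emph{L-space}: a regular hereditarily Lindel\"of space that is not separable.
\end{itemize}
We also use four elementary properties of hereditarily Lindel\"of spaces. Subspaces inherit the property, by definition. Continuous images inherit it: a subspace $S$ of $f[X]$ is the image of the Lindel\"of space $f^{-1}[S]$. A union $\bigcup_n Y_n$ of countably many hereditarily Lindel\"of subspaces has it: a subspace $S$ is the union of the Lindel\"of sets $S\cap Y_n$, and countable subcovers of these combine to a countable subcover of $S$. Finally, a discrete subset is countable, since its cover by singletons has a countable subcover.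

\subsection*{Truncating a countable dense set}

To make countable sets nowhere dense, Lemma~\ref{lem:cube}(a) suggests arranging that any countably many points of $Y$ vanish simultaneously on infinitely many coordinates. The following attempt in $2^{\omega_1}$ achieves this much, and its failure to do more shows what is missing.

\begin{example}\label{ex:truncate}
Let $Q\subseteq 2^{\omega_1}$ be countable and dense. For $\zeta<\omega_1$ and $q\in Q$ let $y_{\zeta,q}$ agree with $q$ on the coordinates $\xi\le\zeta$ and vanish on the coordinates $\xi>\zeta$. The set $Y$ of all $y_{\zeta,q}$ has size at most $\aleph_1$. Any countably many of its points vanish on a common final segment of $\omega_1$, so countable subsets of $Y$ are nowhere dense.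

Nevertheless $Y$ has a $\sigma$-discrete subset that is dense in the cube. Let $D_q=\{y_{\zeta,q}:q(\zeta)=1\}$. Fix $\zeta$ with $q(\zeta)=1$, and let $\zeta'$ be the least ordinal above $\zeta$ with $q(\zeta')=1$, if there is one. A point $y_{\eta,q}\in D_q$ with value $1$ at $\zeta$ has $\eta\ge\zeta$, and one with value $0$ at $\zeta'$ has $\eta<\zeta'$. Together with $q(\eta)=1$ these conditions give $\eta=\zeta$; if $\zeta'$ does not exist, the first condition alone does. So $D_q$ is discrete. Given $s$, choose $\zeta$ above the domain of $s$ and $q\in Q$ extending $s$ with $q(\zeta)=1$. Then $y_{\zeta,q}\in D_q\cap[s]$, so $\bigcup_q D_q$ is dense.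
\end{example}

In the example, coordinate $\xi$ of $y_{\zeta,q}$, as a function of $\zeta$, is the characteristic function of either the empty set or the tail $W_\xi=\{\zeta:\zeta\ge\xi\}$. We would like a hereditarily Lindel\"of topology on the set of indices $\zeta$ that makes these functions continuous, for then each family $\{y_{\zeta,q}:\zeta<\omega_1\}$ would be a continuous image of a hereditarily Lindel\"of space. This cannot be done with the tails themselves: if all $W_\xi$ are clopen, then every singleton $\{\xi\}=W_\xi\setminus W_{\xi+1}$ is open and the topology is discrete. What an L-space does provide is a topology in which every tail is open and is a union of countably many clopen sets. We then let $q$ choose, at each coordinate, one of these countably many clopen sets; this is why $q$ will take values in $\omega$ instead of $2$.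

\subsection*{Tails of an L-space}

\begin{lemma}\label{lem:tails}
Assume $\aleph_1<\mathfrak c$. There are a hereditarily Lindel\"of space $X=\{x_\zeta:\zeta<\omega_1\}$ and clopen sets $C_{\xi,n}\subseteq X$ for $\xi<\omega_1$, $n<\omega$, such that for every $\xi$
\[
C_{\xi,0}=\emptyset\qquad\text{and}\qquad\bigcup_{n<\omega}C_{\xi,n}=\{x_\zeta:\zeta\ge\xi\}.
\]
Moreover the points $x_\zeta$ are pairwise distinct.
\end{lemma}

\begin{proof}
Let $L$ be an L-space. No countable subset of $L$ is dense, so by recursion on $\zeta<\omega_1$ we can choose $x_\zeta\in L\setminus\overline{\{x_\eta:\eta<\zeta\}}$. These points are pairwise distinct. Let $X=\{x_\zeta:\zeta<\omega_1\}$ with the subspace topology; it is regular and hereditarily Lindel\"of.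

\emph{Tails are open.} Let $F_\xi=\{x_\eta:\eta<\xi\}$ and $W_\xi=X\setminus F_\xi=\{x_\zeta:\zeta\ge\xi\}$. If $\zeta\ge\xi$, then $F_\xi\subseteq F_\zeta$ and $x_\zeta\notin\overline{F_\zeta}$, so $x_\zeta\notin\overline{F_\xi}$. Thus $F_\xi$ is closed in $X$ and $W_\xi$ is open.

\emph{Clopen sets form a base.} A regular Lindel\"of space is normal. So if $x\in W$ with $W$ open in $X$, Urysohn's lemma gives a continuous $h:X\to[0,1]$ with $h(x)=0$ and $h=1$ on $X\setminus W$. Since $|h[X]|\le\aleph_1<\mathfrak c$, there is $r\in(0,1)\setminus h[X]$. The set $h^{-1}[0,r)=h^{-1}[0,r]$ is clopen, contains $x$, and is contained in $W$.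

Consequently $W_\xi$ is covered by clopen subsets of $X$ contained in $W_\xi$. As $W_\xi$ is Lindel\"of and nonempty, there is a subcover $C_{\xi,1},C_{\xi,2},\dots$, listed with repetitions if it is finite. Put $C_{\xi,0}=\emptyset$.
\end{proof}

\subsection*{The construction}

\begin{proof}[Proof of Theorem~\ref{thm:HL}]
Let $I=\omega_1\times\kappa$. Since $\kappa\ge\aleph_1$, we have $|I|=\kappa$, and we work in $2^I$. The coordinates $(\xi,\gamma)$, $\gamma<\kappa$, will all be attached to the $\xi$-th tail. Give $\omega$ the discrete topology. Since $|I|\le\mathfrak c$, the Hewitt--Marczewski--Pondiczery theorem yields a countable dense subset $Q$ of the product $\omega^I$. With $X$ and $C_{\xi,n}$ as in Lemma~\ref{lem:tails}, define $y_{x,q}\in 2^I$ for $x\in X$ and $q\in Q$ by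
\[
y_{x,q}(\xi,\gamma)=1\iff x\in C_{\xi,\,q(\xi,\gamma)},
\]
and let $Y=\{y_{x,q}:x\in X,\ q\in Q\}$. Then $|Y|\le\aleph_1\cdot\aleph_0=\aleph_1$.

\emph{$Y$ is hereditarily Lindel\"of.} Fix $q\in Q$. Each coordinate of the map $x\mapsto y_{x,q}$ is the characteristic function of a clopen subset of $X$, so the map $X\to 2^I$ is continuous and its image $Y_q$ is hereditarily Lindel\"of. Now $Y$ is the union of the countably many subspaces $Y_q$.

\emph{$Y$ is dense.} Let distinct coordinates $(\xi_j,\gamma_j)\in I$ and values $s_j\in 2$ be given for $j<k$. Choose $\zeta<\omega_1$ with $\zeta\ge\xi_j$ for all $j$, and let $x=x_\zeta$. Since $x$ lies in the $\xi_j$-th tail, there is $n_j$ with $x\in C_{\xi_j,n_j}$. By density, some $q\in Q$ satisfies $q(\xi_j,\gamma_j)=n_j$ when $s_j=1$ and $q(\xi_j,\gamma_j)=0$ when $s_j=0$. In the first case $x\in C_{\xi_j,q(\xi_j,\gamma_j)}$; in the second this set is $C_{\xi_j,0}=\emptyset$. So $y_{x,q}(\xi_j,\gamma_j)=s_j$ for all $j<k$.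

\emph{Countable subsets are nowhere dense.} Let $A\subseteq Y$ be countable. There is $\xi<\omega_1$ such that every point of $A$ has the form $y_{x_\eta,q}$ with $\eta<\xi$. For such $\eta$ the point $x_\eta$ is not in the $\xi$-th tail, so it lies in no $C_{\xi,n}$, and $y_{x_\eta,q}(\xi,\gamma)=0$ for all $\gamma<\kappa$. Hence all points of $A$ vanish on the infinite set $\{\xi\}\times\kappa$, and $A$ is nowhere dense by Lemmas~\ref{lem:cube}(a) and~\ref{lem:nwd}.

It follows that $Y$ is uncountable, so $|Y|=\aleph_1$. Discrete subsets of $Y$ are countable, so $\sigma$-discrete subsets are countable, hence nowhere dense.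
\end{proof}

\begin{remark}\label{rem:HLhyp}
The hypothesis $\aleph_1<\mathfrak c$ is used only to find the number $r$ in Lemma~\ref{lem:tails}. The hypothesis $\kappa\le\mathfrak c$ is used only to find the countable set $Q$, and there it cannot be dropped: $2^I$ is a continuous image of $\omega^I$, so a countable dense subset of $\omega^I$ gives one of $2^I$, and then $|I|\le\mathfrak c$ by Lemma~\ref{lem:cube}(e). This is the step that fails for $\kappa=\aleph_2$ under CH.
\end{remark}

\section{An example in which meager sets are nowhere dense}\label{sec:meager}

Throughout this section $\lambda$ and $\kappa$ are as in Theorem~\ref{thm:meager}. By Lemma~\ref{lem:arith}(a), both are at least $\mathfrak c$, and countable subsets of $\kappa$ are bounded.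

\subsection*{Meager sets are seen on countably many coordinates}

There are too many meager subsets of the cube to treat them one at a time in $\kappa$ steps. The ccc property reduces them to a family of size $\kappa$. For an index set $I$, call a pair $(c,G)$ a \emph{test} if $c\subseteq I$ is countable and $G$ is a dense $G_\delta$ subset of $2^c$. A point $y\in 2^I$ \emph{passes} the test if $y|_c\in G$ and \emph{fails} it otherwise.

\begin{lemma}\label{lem:test}
Let $I$ be infinite and let $N_n\subseteq 2^I$ be nowhere dense for $n<\omega$. There is a test that every point of $\bigcup_n N_n$ fails.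
\end{lemma}

\begin{proof}
For each $n$, Zorn's lemma gives a maximal family $\mathcal U_n$ of pairwise disjoint basic sets that miss $N_n$. It is countable by Lemma~\ref{lem:cube}(c). Its union is dense: if $W$ is nonempty and open, then $W\setminus\overline{N_n}$ is nonempty and open, so it contains a basic set, and by maximality this basic set meets a member of $\mathcal U_n$.

Let $c$ be the union of the domains of all $s$ with $[s]\in\bigcup_n\mathcal U_n$. This set is countable. Let $O_n$ be the set of $u\in 2^c$ that extend some $s$ with $[s]\in\mathcal U_n$. Then $O_n$ is open, and $y\in\bigcup\mathcal U_n$ if and only if $y|_c\in O_n$. Since $O_n$ is the image of a dense set under the continuous surjection $y\mapsto y|_c$, it is dense. By the Baire category theorem, $G=\bigcap_n O_n$ is a dense $G_\delta$ subset of $2^c$. If $y\in N_n$, then $y\notin\bigcup\mathcal U_n$, so $y|_c\notin O_n$ and $y$ fails $(c,G)$.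
\end{proof}

It therefore suffices to find a dense $Y$ such that, for every test, the points of $Y$ that fail it form a nowhere dense set. The idea is to reserve for each test an infinite block of fresh coordinates and to overwrite that block by zeros whenever a point fails the test.

\begin{example}\label{ex:two-tests}
Write points of $2^{3\times\omega}$ as triples $(u,v,w)$ of elements of $2^\omega$, and let $G\subseteq 2^\omega$ be the dense $G_\delta$ set of sequences with infinitely many ones. Consider two tests, ``$u\in G$'' and ``$v\in G$''. Reserve the block $v$ for the first and the block $w$ for the second. Process the blocks from left to right, each time testing the output produced so far: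
\[
\Phi(u,v,w)=\begin{cases}(u,v,w)&\text{if }u\in G\text{ and }v\in G,\\ (u,v,0)&\text{if }u\in G\text{ and }v\notin G,\\ (u,0,0)&\text{if }u\notin G.\end{cases}
\]
In the last case the first test replaces $v$ by $0$, and since $0\notin G$ the second test then fails. The image of $\Phi$ contains the dense set $G\times G\times 2^\omega$, on which $\Phi$ is the identity. The set of points with $v\notin G$ is meager and dense in the cube, but in the image of $\Phi$ such points all have $w=0$, so they form a nowhere dense set. It matters that the output is tested and not the input: otherwise $(0,1,1)$, where $0$ and $1$ denote constant sequences, would go to $(0,0,1)$, which fails the second test and has $w\neq0$.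
\end{example}

Three things are needed to iterate this. Every test must be assigned a block that comes after all the coordinates it inspects. The image must remain dense although no point can be expected to pass all tests. And the image must be small, so $\Phi$ has to be applied to a small set of inputs. We take these in turn.

\subsection*{Scheduling the tests}

Let $I=\kappa\times\omega$, so $|I|=\kappa$, and let $b_\alpha=\{\alpha\}\times\omega$ for $\alpha<\kappa$. The \emph{blocks} $b_\alpha$ are infinite, they partition $I$, and $\bigcup_{\beta<\alpha}b_\beta=\alpha\times\omega$.

\begin{lemma}\label{lem:schedule}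
There is a sequence of tests $(c_\alpha,G_\alpha)$, $\alpha<\kappa$, in which every test occurs and such that $c_\alpha\subseteq\alpha\times\omega$ for all $\alpha$.
\end{lemma}

\begin{proof}
There are at most $\kappa^{\aleph_0}=\kappa$ countable sets $c\subseteq I$. For each of them $2^c$ has a countable base, hence at most $\mathfrak c$ open sets and at most $\mathfrak c^{\aleph_0}=\mathfrak c$ subsets of type $G_\delta$. So there are at most $\kappa\cdot\mathfrak c=\kappa$ tests. As $\kappa\cdot\kappa=\kappa$, we can list them in a sequence of length $\kappa$ in which each test appears $\kappa$ times. Whenever the $\alpha$-th entry $(c,G)$ violates $c\subseteq\alpha\times\omega$, replace it by the trivial test $(\emptyset,2^\emptyset)$. A given test $(c,G)$ survives somewhere: countable subsets of $\kappa$ are bounded, so $c\subseteq\delta\times\omega$ for some $\delta<\kappa$, and among the $\kappa$ indices at which $(c,G)$ was listed there is one with $\alpha\ge\delta$.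
\end{proof}

Fix such a sequence. Define $\Phi:2^I\to 2^I$ by specifying $\Phi(z)|_{b_\alpha}$ by recursion on $\alpha<\kappa$:
\begin{equation}\label{eq:Phi}
\Phi(z)|_{b_\alpha}=\begin{cases}z|_{b_\alpha}&\text{if }\Phi(z)|_{c_\alpha}\in G_\alpha,\\ \text{constantly }0&\text{otherwise.}\end{cases}
\end{equation}
The recursion is legitimate because $c_\alpha$ is contained in the union of the earlier blocks, on which $\Phi(z)$ is already defined.

\begin{lemma}\label{lem:capture}
If $N_n\subseteq\Phi[2^I]$ is nowhere dense in $2^I$ for each $n<\omega$, then $\bigcup_n N_n$ is nowhere dense in $2^I$.
\end{lemma}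

\begin{proof}
By Lemmas~\ref{lem:test} and~\ref{lem:schedule} there is $\alpha$ such that every point of $\bigcup_n N_n$ fails the test $(c_\alpha,G_\alpha)$. If $y=\Phi(z)$ is such a point, then $\Phi(z)|_{c_\alpha}\notin G_\alpha$, and \eqref{eq:Phi} gives $y|_{b_\alpha}\equiv 0$. So $\bigcup_nN_n\subseteq\{y:y|_{b_\alpha}\equiv0\}$, and Lemma~\ref{lem:cube}(a) applies.
\end{proof}

\subsection*{Points that are left unchanged on a countable set}

No point $y$ passes all tests: it fails $(b_0,2^{b_0}\setminus\{y|_{b_0}\})$. So $\Phi$ cannot be handled as in Example~\ref{ex:two-tests}. But density concerns only finitely many coordinates at a time, and the value of $\Phi(z)$ at a coordinate in $b_\alpha$ depends only on $b_\alpha$, on $c_\alpha$, on the tests attached to the blocks that meet $c_\alpha$, and so on. This is a countable amount of data, and countably many tests can be passed simultaneously. Call a set $a\subseteq I$ \emph{saturated} if $b_\alpha\cup c_\alpha\subseteq a$ whenever $b_\alpha\cap a\ne\emptyset$. A saturated set is the union of the blocks that it contains. For a countable saturated $a$ let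
\[
H_a=\{x\in 2^a:\ x|_{c_\alpha}\in G_\alpha\text{ for all }\alpha\text{ with }b_\alpha\subseteq a\}.
\]

\begin{lemma}\label{lem:saturated}
\begin{enumerate}
\item[(a)] Every countable subset of $I$ is contained in a countable saturated set.
\item[(b)] If $a$ is countable and saturated, then $H_a$ is dense in $2^a$.
\item[(c)] If $a$ is countable and saturated and $z\in 2^I$ has $z|_a\in H_a$, then $\Phi(z)|_a=z|_a$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Given a countable $e_0$, let $e_{n+1}$ be the union of $e_n$ and all $b_\alpha\cup c_\alpha$ with $b_\alpha\cap e_n\neq\emptyset$. A countable set meets countably many blocks, so each $e_n$ is countable. A block that meets $a=\bigcup_n e_n$ meets some $e_n$, so $a$ is saturated.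

(b) There are countably many $\alpha$ with $b_\alpha\subseteq a$, and for each of them $c_\alpha\subseteq a$ and $G_\alpha$ is a countable intersection of dense open subsets of $2^{c_\alpha}$. By Lemma~\ref{lem:cube}(d), $H_a$ is a countable intersection of dense open subsets of $2^a$, and the Baire category theorem applies.

(c) We show by induction on $\alpha$ that $\Phi(z)|_{b_\alpha}=z|_{b_\alpha}$ whenever $b_\alpha\subseteq a$. Let $b_\alpha\subseteq a$. Then $c_\alpha\subseteq a\cap(\alpha\times\omega)$, so each element of $c_\alpha$ lies in a block $b_\beta$ with $\beta<\alpha$ that meets $a$ and hence is contained in $a$. By the inductive hypothesis $\Phi(z)|_{c_\alpha}=z|_{c_\alpha}$, and this lies in $G_\alpha$ because $z|_a\in H_a$. The first case of \eqref{eq:Phi} applies.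
\end{proof}

\subsection*{A small set of inputs}

To use Lemma~\ref{lem:saturated} we need a set $Z$ of inputs whose restrictions to $a$ enter $H_a$ in every basic set. Density of $Z$ does not give this, since the restrictions of a dense set might all lie in the meager complement of $H_a$. We ask instead that $Z$ realize every pattern on every countable set of coordinates.

\begin{lemma}\label{lem:Z}
There is $Z\subseteq 2^I$ with $|Z|\le\lambda$ such that for every countable $a\subseteq I$ and every $x\in 2^a$ some $z\in Z$ has $z|_a=x$.
\end{lemma}

\begin{proof}
Since $|I|=\kappa\le 2^\lambda$, we can fix pairwise distinct sets $A_i\subseteq\lambda$ for $i\in I$. Countably many of these sets are already distinguished by their traces on a countable subset of $\lambda$, and we let the value at $i$ depend only on the trace of $A_i$. For a countable $B\subseteq\lambda$ and a countable family $\mathcal F$ of subsets of $B$, define $z_{B,\mathcal F}\in 2^I$ by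
\[
z_{B,\mathcal F}(i)=1\iff A_i\cap B\in\mathcal F .
\]
There are at most $\lambda^{\aleph_0}=\lambda$ sets $B$, and for each of them at most $\mathfrak c^{\aleph_0}=\mathfrak c\le\lambda$ families $\mathcal F$. So the set $Z$ of all $z_{B,\mathcal F}$ has size at most $\lambda$.

Let $a\subseteq I$ be countable and $x\in 2^a$. Choose a countable $B\subseteq\lambda$ containing, for each pair $i\neq j$ in $a$, a point of the symmetric difference of $A_i$ and $A_j$. Then the sets $A_i\cap B$, $i\in a$, are pairwise distinct. Let $\mathcal F=\{A_j\cap B:j\in a,\ x(j)=1\}$. For $i\in a$ we have $A_i\cap B\in\mathcal F$ if and only if $x(i)=1$, so $z_{B,\mathcal F}|_a=x$.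
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:meager}]
Let $Z$ be as in Lemma~\ref{lem:Z} and $Y=\Phi[Z]\subseteq 2^I$. Then $|Y|\le\lambda$.

To see that $Y$ is dense, let $s$ be a finite partial function from $I$ to $2$. By Lemma~\ref{lem:saturated}(a),(b) there are a countable saturated $a\supseteq\operatorname{dom}s$ and $x\in H_a$ extending $s$. Pick $z\in Z$ with $z|_a=x$. By Lemma~\ref{lem:saturated}(c), $\Phi(z)|_a=x$, so $\Phi(z)\in Y\cap[s]$.

Since $Y$ is dense, Lemma~\ref{lem:nwd} lets us read ``nowhere dense'' in $2^I$, and Lemma~\ref{lem:capture} shows that every countable union of nowhere dense subsets of $Y$ is nowhere dense. By Lemma~\ref{lem:cube}(b) this applies to every $\sigma$-discrete subset of $Y$. In particular countable subsets of $Y$ are nowhere dense, so $|Y|\ge\aleph_1$.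
\end{proof}

\begin{remark}\label{rem:meagerhyp}
The hypothesis $\kappa^{\aleph_0}=\kappa$ is used in Lemma~\ref{lem:schedule}, to have as many blocks as tests and to place each block after the coordinates of its test. The hypotheses $\lambda^{\aleph_0}=\lambda$ and $\kappa\le 2^\lambda$ are used in Lemma~\ref{lem:Z}. The second is necessary for the theorem by Lemma~\ref{lem:cube}(e). As to the first, a set $Z$ as in Lemma~\ref{lem:Z} maps onto $2^{b_0}$ and so has size at least $\mathfrak c$; the construction can therefore produce a space of size $\aleph_1$ through $\lambda=\aleph_1$ only under CH.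
\end{remark}

\section{Other weights, and the limits of the two constructions}\label{sec:weights}

For a cardinal $\kappa$ let $\mathsf P(\kappa)$ be the statement that there is a dense $Y\subseteq 2^\kappa$ with $|Y|=\aleph_1$ all of whose $\sigma$-discrete subsets are nowhere dense. Theorem~\ref{thm:main} is $\mathsf P(\aleph_2)$. The next theorem records what the constructions give for other weights. Its last part shows that the requirement on $Y$ is no stronger, as far as existence goes, than the failure of d-separability.

\begin{theorem}\label{thm:weights}
In ZFC, the following hold for every infinite cardinal $\kappa$.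
\begin{enumerate}
\item[(1)] $\mathsf P(\kappa)$ implies $\aleph_1\le\kappa\le 2^{\aleph_1}$.
\item[(2)] $\mathsf P(\kappa)$ holds whenever $\aleph_1\le\kappa\le\mathfrak c$. If CH fails, $Y$ can be chosen hereditarily Lindel\"of.
\item[(3)] Under CH, $\mathsf P(\kappa)$ holds whenever $\kappa^{\aleph_0}=\kappa\le 2^{\aleph_1}$, with a $Y$ in which every meager set is nowhere dense.
\item[(4)] If $2^{\aleph_1}=\mathfrak c$, then $\mathsf P(\kappa)$ holds if and only if $\aleph_1\le\kappa\le 2^{\aleph_1}$. Under CH, for $n<\omega$, $\mathsf P(\aleph_n)$ holds if and only if $\aleph_1\le\aleph_n\le 2^{\aleph_1}$.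
\item[(5)] $\mathsf P(\kappa)$ holds if and only if some dense $Y\subseteq 2^\kappa$ with $|Y|\le\aleph_1$ is not d-separable.
\end{enumerate}
\end{theorem}

\begin{proof}
(1) The cube $2^\omega$ has a countable base, so every nonempty $Y\subseteq 2^\omega$ has a countable dense subset, which is $\sigma$-discrete and not nowhere dense in $Y$. Thus $\mathsf P(\aleph_0)$ fails. The upper bound is Lemma~\ref{lem:cube}(e).

(3) Under CH we have $\aleph_1^{\aleph_0}=\aleph_1$ by Lemma~\ref{lem:arith}(b), so Theorem~\ref{thm:meager} applies with $\lambda=\aleph_1$.

(2) If CH fails, this is Theorem~\ref{thm:HL}. If CH holds, the only case is $\kappa=\aleph_1$, which is covered by (3).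

(4) The first equivalence combines (1) and (2). The second combines (1) and (3), since $\aleph_n^{\aleph_0}=\aleph_n$ for $n\ge1$ by Lemma~\ref{lem:arith}(b).

(5) If $Y$ witnesses $\mathsf P(\kappa)$, then $Y$ is not d-separable, because a dense subset of $Y$ is not nowhere dense. For the converse let $Y\subseteq 2^\kappa$ be dense, of size at most $\aleph_1$, and not d-separable. We look for a basic set inside which d-separability fails everywhere.

Let $\mathcal V$ be a maximal family of pairwise disjoint nonempty open subsets of $Y$ that are d-separable; it may be empty. By Lemma~\ref{lem:cube}(c), $\mathcal V$ is countable. Choosing a dense $\sigma$-discrete subset of each member of $\mathcal V$ and taking the union, we obtain a $\sigma$-discrete set that is dense in $\bigcup\mathcal V$. It is not dense in $Y$, so $\bigcup\mathcal V$ is not dense in $Y$, and some basic set $[s]$ is disjoint from $\bigcup\mathcal V$. Let $Y'=Y\cap[s]$, an open subset of $Y$. By the maximality of $\mathcal V$, no nonempty open subset of $Y'$ is d-separable.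

Suppose $D\subseteq Y'$ is $\sigma$-discrete and its closure in $Y'$ contains a nonempty open $U\subseteq Y'$. Then $D\cap U$ is dense in $U$ because $U$ is open, and it is $\sigma$-discrete because subsets of discrete sets are discrete. So $U$ is d-separable, a contradiction. Hence all $\sigma$-discrete subsets of $Y'$ are nowhere dense in $Y'$. Finally, $Y'$ is dense in the open set $[s]$, which is homeomorphic to $2^{\kappa\setminus\operatorname{dom}s}$ and hence to $2^\kappa$. Since countable subsets of $Y'$ are nowhere dense, $Y'$ is uncountable, so $|Y'|=\aleph_1$ and $Y'$ witnesses $\mathsf P(\kappa)$.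
\end{proof}

The conclusion about meager sets in part (3) is stronger than the problem requires, and one may ask whether it is available without CH. It is not.

\begin{proposition}\label{prop:MA}
Suppose that every subset of $2^\omega$ of size $\aleph_1$ is meager, as is the case under $\mathrm{MA}_{\aleph_1}$. If $\kappa$ is infinite and $Y\subseteq 2^\kappa$ is dense with $|Y|=\aleph_1$, then $Y$ is meager in itself.
\end{proposition}

\begin{proof}
The set $\{y|_\omega:y\in Y\}$ has size at most $\aleph_1$, so it is meager in $2^\omega$ and is covered by closed nowhere dense sets $F_n\subseteq 2^\omega$, $n<\omega$. By Lemma~\ref{lem:cube}(d) applied to the complement of $F_n$, the set $E_n=\{y\in 2^\kappa:y|_\omega\in F_n\}$ is closed and nowhere dense in $2^\kappa$. By Lemma~\ref{lem:nwd} each $Y\cap E_n$ is nowhere dense in $Y$, and $Y=\bigcup_n(Y\cap E_n)$.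
\end{proof}

Under the hypothesis of Proposition~\ref{prop:MA}, $Y$ itself is a meager subset of $Y$ that is not nowhere dense. So for $\kappa=\aleph_2$ a space of size $\aleph_1$ in which meager sets are nowhere dense cannot be obtained in ZFC, and the case in which CH fails requires a different construction, such as that of Theorem~\ref{thm:HL}.

Within the range $\aleph_1\le\kappa\le 2^{\aleph_1}$ allowed by Theorem~\ref{thm:weights}(1), two cases are not decided in this paper: CH fails and $\mathfrak c<\kappa\le 2^{\aleph_1}$; and CH holds and $\kappa<\kappa^{\aleph_0}$, for example $\kappa=\aleph_\omega\le 2^{\aleph_1}$. The weight $\aleph_2$ falls into neither case.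

\begin{thebibliography}{9}

\bibitem{DS}
Rodrigo R. Dias and Daniel T. Soukup,
\emph{On spaces with $\sigma$-closed-discrete dense sets},
arXiv:1701.00356 (2017).

\bibitem{Moore}
J. T. Moore,
\emph{A solution to the L space problem},
J. Amer. Math. Soc. \textbf{19} (2006), 717--736.

\end{thebibliography}
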